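\title{Many irreducible characters of the symmetric group with the same degree}

\begin{abstract}
Let $m(n)$ be the largest number of irreducible complex characters of the symmetric group $S_n$ that share a common degree. We show that $e^{0.566\sqrt n}\le m(n)<e^{\pi\sqrt{2n/3}}$ for all large $n$. Thus $\ln m(n)$ has order $\sqrt n$, which disproves the conjecture that $m(n)$ is bounded by a power of $n$. The proof encodes partitions as random binary words of length $N\asymp\sqrt n$, shows that the hook products of almost all such words take only $e^{N/2+o(N)}$ values, and applies the pigeonhole principle, which succeeds because $\frac12<\ln 2$.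
\end{abstract}

\section{Introduction}

The symmetric group $S_n$ has $p(n)$ irreducible complex characters, one for each partition of $n$. Consider the multiset of their degrees, and let $m(n)$ be the largest multiplicity in it: the largest number of irreducible characters of $S_n$ that have the same degree. How fast does $m(n)$ grow?

One would guess that it grows slowly. The squares of the degrees sum to $n!$, so the largest degree is at least $(n!/p(n))^{1/2}$, while $p(n)<e^{\pi\sqrt{2n/3}}$ for $n\ge1$ \cite[Theorem 14.5]{Apostol}. There are thus few degrees, spread over an enormous range. Multiplication by the sign character preserves degrees, but it only groups the characters into pairs. Further coincidences look accidental, such as the four characters of $S_6$ of degree $5$ in Example~\ref{ex:six} below. Nevertheless they accumulate: it is known that, for all sufficiently large $i$, if $n\ge 3\cdot 81^i$ then $m(n)\ge 2^i$, and in particular $m(n)\ge n^{1/7}$ for all sufficiently large $n$. The following conjecture, posed in \cite{Craven}, asserts that polynomial growth is the truth.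

\begin{quote}
\emph{There are positive constants $\epsilon_1$ and $\epsilon_2$ such that $n^{\epsilon_1}<m(n)<n^{\epsilon_2}$ for all sufficiently large $n$.}
\end{quote}

The lower inequality holds by the known result, which we shall not use. We show that the upper inequality fails for every $\epsilon_2$. The flaw in the guess is that the degrees are not spread freely. By the hook length formula, a degree is $n!$ divided by a product of hook lengths. If all hook lengths are $O(\sqrt n)$, this product involves only $O(\sqrt n/\ln n)$ primes, each with an exponent polynomial in $n$, so it takes only $e^{O(\sqrt n)}$ values. The number of partitions of this kind also has the form $e^{O(\sqrt n)}$, and the question becomes a comparison of two constants.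

Our main result depends on a \emph{profile} $q$, which prescribes a distribution on partitions. Let $h(s)=-s\ln s-(1-s)\ln(1-s)$ be the binary entropy function.

\begin{theorem}\label{thm:main}
Let $q\colon[0,1]\to(0,1)$ be Lipschitz, and put
\[
\eta(q)=\int_0^1 h(q(t))\,dt,\qquad \alpha(q)=\iint_{0\le s<t\le 1}q(s)\bigl(1-q(t)\bigr)\,ds\,dt .
\]
Then
\[
\liminf_{n\to\infty}\frac{\ln m(n)}{\sqrt n}\ \ge\ \frac{\eta(q)-\frac12}{\sqrt{\alpha(q)}} .
\]
\end{theorem}

The three quantities have the following meaning. Choose a binary word of length $N$ with independent letters, the $i$th being $1$ with probability $q(i/N)$. It encodes a partition of size about $\alpha(q)N^2$, which forces $N\approx\sqrt{n/\alpha(q)}$; there are about $e^{\eta(q)N}$ typical words; and their hook products take at most about $e^{N/2}$ values.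

The constant profile $q\equiv\frac12$ has $\eta=\ln2$ and $\alpha=\frac14\cdot\frac12=\frac18$. Since $\sqrt8\,(\ln2-\frac12)=0.5463\ldots$ and $e^{0.54\sqrt n}$ eventually exceeds every power of $n$, we obtain the disproof.

\begin{corollary}\label{cor:disproof}
We have $m(n)\ge\exp\bigl((\sqrt8(\ln2-\frac12)-o(1))\sqrt n\bigr)$, and so $m(n)\ge e^{0.54\sqrt n}$ for all large $n$. Hence for every $\epsilon_2>0$ we have $m(n)>n^{\epsilon_2}$ for all sufficiently large $n$, and the conjecture is false.
\end{corollary}

A reader interested only in this corollary may take $q\equiv\frac12$ throughout. A linear profile gives a better constant.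

\begin{corollary}\label{cor:order}
For all sufficiently large $n$,
\[
e^{0.566\sqrt n}\le m(n)\le p(n)<e^{\pi\sqrt{2n/3}} .
\]
In particular $\ln m(n)\asymp\sqrt n$.
\end{corollary}

\begin{corollary}\label{cor:alt}
For all large $n$, the largest multiplicity among the irreducible character degrees of the alternating group $A_n$ is at least $m(n)/4\ge\frac14e^{0.566\sqrt n}$.
\end{corollary}

We do not determine the asymptotic constant: these results show only that the lower and upper limits of $\ln m(n)/\sqrt n$ both lie in $[0.566,\pi\sqrt{2/3}]$, where $\pi\sqrt{2/3}\approx2.565$.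

Section~\ref{sec:words} translates partitions into words, and Section~\ref{sec:prime} works out the exponent of a single prime. Section~\ref{sec:few} counts hook products, Section~\ref{sec:size} proves Theorem~\ref{thm:main}, and Sections~\ref{sec:linear} and~\ref{sec:alt} prove the last two corollaries. The letter $\ell$ always denotes a prime, $v_\ell(a)$ is the exponent of $\ell$ in the positive integer $a$, and $\pi(y)$ is the number of primes $\ell\le y$.

\section{Partitions, hooks and binary words}\label{sec:words}

The diagram of a partition $\lambda=(\lambda_1\ge\dots\ge\lambda_r>0)$ of $n=|\lambda|$ consists of $r$ left-justified rows of cells, the $a$th row from the top having $\lambda_a$ cells. The \emph{arm} of a cell is the number of cells to its right in its row, the \emph{leg} is the number of cells below it in its column, and the \emph{hook length} is $\text{arm}+\text{leg}+1$. The \emph{hook product} of $\lambda$ is the product of the hook lengths of its $n$ cells. The hook length formula states that the irreducible character of $S_n$ labeled by $\lambda$ has degree $n!$ divided by the hook product of $\lambda$. Consequently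 $m(n)$ is the largest number of partitions of $n$ with a common hook product.

We want a random partition whose hook lengths are simple functions of independent random variables. The boundary of the diagram provides one. For a word $x=x_1\cdots x_M\in\{0,1\}^M$, let
\[
I(x)=\{(i,j): i<j,\ x_i=1,\ x_j=0\},\qquad \operatorname{inv}(x)=|I(x)|,\qquad H(x)=\prod_{(i,j)\in I(x)}(j-i).
\]
The elements of $I(x)$ are the \emph{inversions} of $x$. Let $\lambda(x)$ be the partition with one part for each $0$ of $x$, namely the number of $1$'s that precede it, zero parts being dropped. If each $1$ is read as a step east and each $0$ as a step north, then $x$ traces the southeast boundary of the diagram (Figure~\ref{fig:words}).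

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw (0,1) grid (5,2);
\draw (0,0) grid (1,1);
\foreach \x/\h in {0/6,1/4,2/3,3/2,4/1} \node at (\x+0.5,1.5) {$\h$};
\node at (0.5,0.5) {$1$};
\draw[very thick] (0,0)--(1,0)--(1,1)--(5,1)--(5,2);
\foreach \x/\y/\k in {0.5/-0.25/1,1.2/0.35/2,1.55/0.75/3,2.5/0.75/4,3.5/0.75/5,4.5/0.75/6,5.2/1.5/7} \node at (\x,\y) {\tiny $\k$};
\begin{scope}[shift={(8,0)}]
\draw (0,0) grid (3,2);
\foreach \x/\h in {0/4,1/3,2/2} \node at (\x+0.5,1.5) {$\h$};
\foreach \x/\h in {0/3,1/2,2/1} \node at (\x+0.5,0.5) {$\h$};
\draw[very thick] (0,-1)--(0,0)--(3,0)--(3,2)--(4,2);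
\foreach \x/\y/\k in {-0.2/-0.5/1,0.5/-0.25/2,1.5/-0.25/3,2.5/-0.25/4,3.2/0.5/5,3.2/1.35/6,3.55/1.75/7} \node at (\x,\y) {\tiny $\k$};
\end{scope}
\end{tikzpicture}
\caption{The words $1011110$ (left) and $0111001$ (right) drawn as paths, with $1$ a step east and $0$ a step north; small numbers are positions in the word. They bound the diagrams of $(5,1)$ and $(3,3)$. The hook length written in a cell is the position of the north step in its row minus the position of the east step in its column.}
\label{fig:words}
\end{figure}

\begin{lemma}\label{lem:words}
Let $M\ge1$.
\begin{itemize}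
\item[(a)] For $x\in\{0,1\}^M$ we have $|\lambda(x)|=\operatorname{inv}(x)$, and the multiset of hook lengths of $\lambda(x)$ is $\{j-i:(i,j)\in I(x)\}$. Thus $H(x)$ is the hook product of $\lambda(x)$.
\item[(b)] Each nonempty partition equals $\lambda(x)$ for at most $M$ words $x\in\{0,1\}^M$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let the ones of $x$ be at positions $i_1<i_2<\cdots$ and the zeros at $j_1<j_2<\cdots$. The row belonging to $j_a$ has a cell in column $b$ exactly when $i_b<j_a$, so the cells correspond to the inversions $(i_b,j_a)$. Later zeros give longer rows, which lie higher in the diagram. The arm of the cell $(i_b,j_a)$ counts the $b'>b$ with $i_{b'}<j_a$, that is, the ones strictly between positions $i_b$ and $j_a$. Its leg counts the $a'<a$ with $i_b<j_{a'}$, that is, the zeros strictly between these positions. Arm and leg therefore add up to $j_a-i_b-1$, and the hook length is $j_a-i_b$.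

(b) Suppose $\lambda(x)=\lambda=(\lambda_1,\dots,\lambda_r)$ is nonempty. Then $x$ has an inversion, so $x=0^a y1^b$ where $y$ starts with $1$ and ends with $0$. Leading zeros give zero parts and trailing ones precede no zero, so $\lambda(y)=\lambda$. Every zero of $y$ gives a positive part and $y$ ends with a zero, which forces
\[
y=1^{\lambda_r}\,0\,1^{\lambda_{r-1}-\lambda_r}\,0\cdots 1^{\lambda_1-\lambda_2}\,0 .
\]
So only $a$ is free, and $0\le a\le M-|y|\le M-2$ leaves at most $M-1$ choices.
\end{proof}

\begin{example}\label{ex:six}
The words in Figure~\ref{fig:words} give the partitions $(5,1)$ and $(3,3)$ of $6$, with hook lengths $6,4,3,2,1,1$ and $4,3,3,2,2,1$. The multisets differ, but both products equal $144=2^4\,3^2$. Transposing a diagram exchanges arms and legs and preserves hook lengths, so $(2,1,1,1,1)$ and $(2,2,2)$ also have hook product $144$. These four partitions give four characters of degree $720/144=5$, and $m(6)\ge4$. The coincidence is visible only in the prime factorization, and we count factorizations from now on.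
\end{example}

\section{The exponent of a single prime}\label{sec:prime}

All factors of $H(x)$ are less than $M$, so $H(x)$ is determined by the exponents $v_\ell(H(x))$ for the primes $\ell<M$. Put
\[
w_\ell(x)=\bigl|\{(i,j)\in I(x):\ \ell\mid j-i\}\bigr| .
\]
If $\ell^2\ge M$, no factor $j-i$ is divisible by $\ell^2$, and $v_\ell(H(x))=w_\ell(x)$. The quantity $w_\ell$ sees only pairs of positions congruent modulo $\ell$: it is the sum, over the residue classes, of the number of inversions of the subword on that class.

In Example~\ref{ex:six}, $M=7$. For $\ell=3$ the classes are $\{1,4,7\}$, $\{2,5\}$, $\{3,6\}$. The word $1011110$ has subwords $110$, $01$, $11$, with $2+0+0$ inversions, and $0111001$ has subwords $011$, $10$, $10$, with $0+1+1$ inversions; both have $w_3=2$. For $\ell=5$ only the pairs $(1,6)$ and $(2,7)$ matter, and neither is an inversion of either word. For $\ell=2$ we have $\ell^2<M$, and indeed $w_2=3$ but $v_2=4$ for both words, because of the hook of length $4$.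

The main idea is visible for a prime $\ell$ with $M/2\le\ell<M$ and a uniformly random word. Each residue class then has at most two positions, and
\[
w_\ell(x)=\bigl|\{i\le M-\ell:\ x_i=1,\ x_{i+\ell}=0\}\bigr| .
\]
The $M-\ell$ pairs $\{i,i+\ell\}$ are disjoint, so $w_\ell$ is binomial with $M-\ell$ trials and success probability $\frac14$. For $M=7$ and $\ell=5$ it takes the values $0,1,2$ with probabilities $\frac9{16},\frac6{16},\frac1{16}$. In general it attains all $M-\ell+1$ values $0,1,\dots,M-\ell$, but its variance is $\frac3{16}(M-\ell)$. So the range of $w_\ell$ can have order $M$, while for most words $w_\ell$ lies within about $\sqrt M$ of its mean.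

Now recall the prime number theorem, $\pi(y)=(1+o(1))\,y/\ln y$ as $y\to\infty$. If each of the $\pi(M)$ exponents is allowed $M^{\gamma+o(1)}$ values, then the number of hook products is at most
\[
\bigl(M^{\gamma+o(1)}\bigr)^{(1+o(1))M/\ln M}=e^{\gamma M+o(M)},
\]
to be compared with the $2^M=e^{M\ln2}$ words. The full range corresponds to $\gamma=1$, which is useless because $1>\ln2$. The typical range corresponds to $\gamma=\frac12$, and $\frac12<\ln2$. By the pigeonhole principle, about $e^{(\ln2-1/2)M}$ words share a hook product.

Three points need repair. For small primes, $v_\ell\ne w_\ell$ and one letter influences many pairs. The concentration must hold for all primes at once, so a variance bound is too weak. Finally, the partitions must all have the same prescribed size $n$. The next section deals with the first two points.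

\section{Typical words have few hook products}\label{sec:few}

For general $\ell$ the indicators of inversions are dependent, but $w_\ell$ is still a function of independent letters, none of which has much influence. The tool for this situation is McDiarmid's bounded-differences inequality \cite{McDiarmid}: if $X_1,\dots,X_N$ are independent random variables and $f$ is a real function of them such that changing $X_i$ alone changes $f$ by at most $c_i$, then $P(|f-\mathbb E f|\ge\tau)\le2\exp(-2\tau^2/\sum_i c_i^2)$ for $\tau>0$. We use it with all $c_i$ equal to some $c>0$: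
\begin{equation}\label{eq:mcd}
P\bigl(|f-\mathbb Ef|\ge\tau\bigr)\le 2\exp\Bigl(-\frac{2\tau^2}{Nc^2}\Bigr).
\end{equation}
A \emph{product measure} on $\{0,1\}^N$ is a probability measure under which the letters $x_1,\dots,x_N$ are independent. To adjust the size of the partitions we shall later attach a short fixed word $u$ in front of the random word $x$. Since $u$ is not known in advance, the count must be uniform in $u$.

\begin{lemma}\label{lem:few}
There is a function $\rho(N)=o(N)$ such that the following holds for all large $N$. Let $u$ be a word of length $|u|\le N^{0.8}$ and let $\mu$ be a product measure on $\{0,1\}^N$. Then there is a set $G\subseteq\{0,1\}^N$ with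
\[
\mu(G)\ge1-e^{-(\ln N)^2}\qquad\text{and}\qquad \bigl|\{H(ux):x\in G\}\bigr|\le e^{N/2+\rho(N)} .
\]
\end{lemma}

\begin{proof}
Let $L=\ln N$ and $M=N+|u|\le2N$. We count the possible vectors $(v_\ell(H(ux)))_{\ell<M}$, splitting the primes at $Y=N/L^2$. This threshold is low enough that the primes below it are too few to matter, and high enough that above it each residue class has only $O(L^2)$ positions.

\emph{Primes $\ell\le Y$.} Here we use the trivial bound. The number $H(ux)$ is a product of fewer than $M^2$ factors, each with $v_\ell\le\log_2M\le M$. So $0\le v_\ell(H(ux))<M^3$, and the vector $(v_\ell)_{\ell\le Y}$ takes at most $(2N)^{3\pi(Y)}$ values.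

\emph{Primes $Y<\ell<M$.} For large $N$ we have $\ell^2>N^2/L^4\ge 2N\ge M$, so $v_\ell(H(ux))=w_\ell(ux)$. Regard $w_\ell(ux)$ as a function of the independent letters of $x$. Changing the letter at one position alters the status only of pairs that contain this position, and such a pair counts only if its other position is congruent to the first modulo $\ell$. There are at most $\lceil M/\ell\rceil-1<M/\ell<2N/Y=2L^2$ other positions in the class, so $w_\ell$ changes by at most $2L^2$. By \eqref{eq:mcd} with $c=2L^2$ and $\tau=\sqrt N\,L^4$,
\[
\mu\bigl(|w_\ell-\mathbb E w_\ell|\ge\tau\bigr)\le2\exp\Bigl(-\frac{2NL^8}{N\cdot4L^4}\Bigr)=2e^{-L^4/2}.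
\]
Let $G$ be the set of $x$ with $|w_\ell(ux)-\mathbb Ew_\ell|<\tau$ for all primes $Y<\ell<M$. There are fewer than $2N$ such primes, so $\mu(G)\ge1-4Ne^{-L^4/2}\ge1-e^{-L^2}$ for large $N$. On $G$ each integer $w_\ell$ lies in a fixed interval of length $2\tau$ and takes at most $2\tau+1$ values. So the vector $(v_\ell)_{Y<\ell<M}$ takes at most $(2\tau+1)^{\pi(N+N^{0.8})}$ values on $G$.

\emph{The total.} Define $\rho$ by
\[
\tfrac N2+\rho(N)=3\pi(Y)\ln(2N)+\pi(N+N^{0.8})\ln(2\tau+1),
\]
which depends only on $N$. Multiplying the two counts gives the claimed bound, and it remains to see that $\rho(N)=o(N)$. Since $\ln Y=L-2\ln L$, the prime number theorem gives $\pi(Y)=O(N/L^3)$, so the first term is $O(N/L^2)$. It also gives $\pi(N+N^{0.8})=(1+o(1))N/L$, and $\ln(2\tau+1)=\frac12L+O(\ln L)$, so the second term is $\frac N2+o(N)$.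
\end{proof}

\begin{remark}
The hypothesis on $|u|$ is used only to ensure $M=(1+o(1))N$. A prefix of length comparable to $N$ would bring in more primes without adding words. The prime number theorem enters only as an upper bound: a bound $\pi(y)\le(C+o(1))y/\ln y$ replaces $\frac12$ by $C/2$ throughout, so any $C<2\ln2$ would suffice to disprove the conjecture.
\end{remark}

\section{Partitions of a prescribed size}\label{sec:size}

Fix a profile $q$ as in Theorem~\ref{thm:main}, with Lipschitz constant $K$, and write $\alpha=\alpha(q)$, $\eta=\eta(q)$. As $q$ is continuous on a compact interval, its values lie in $[\delta,1-\delta]$ for some $\delta\in(0,\frac12]$; in particular $\alpha\ge\delta^2/2>0$. Implied constants and the meaning of ``large'' may depend on $q$. Let $\mu$ be the product measure on $\{0,1\}^N$ with $\mu(x_i=1)=q_i:=q(i/N)$, write $\mu(x)$ for $\mu(\{x\})$, and let $\zeta(x)$ be the number of zeros of $x$.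

The size $\operatorname{inv}(x)$ of the random partition takes only polynomially many values, so one value $k$ carries a polynomial fraction of the mass, which costs nothing on the exponential scale. With the empty prefix this already gives a large value of $m(k)$ for infinitely many $k$. But we have no control over which $k$ occurs, and Theorem~\ref{thm:main} concerns every large $n$. We correct the size with a prefix $u$. If $u$ has $c$ ones, then the inversions of $ux$ lie within $u$, within $x$, or pair a one of $u$ with a zero of $x$, so
\begin{equation}\label{eq:concat}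
\operatorname{inv}(ux)=\operatorname{inv}(u)+c\,\zeta(x)+\operatorname{inv}(x).
\end{equation}
For one $u$ to serve many $x$, we must therefore fix $\zeta(x)$ as well as $\operatorname{inv}(x)$. To convert measure into a number of words, we also need every word under consideration to have small measure; this is where the entropy appears.

\begin{lemma}\label{lem:typical}
For all large $N$ there are integers $k,z$ and a set $B\subseteq\{0,1\}^N$ such that
\[
\mu(B)\ge\frac1{4N^3},\qquad |k-\alpha N^2|\le2N^{1.6},\qquad \tfrac12\delta N\le z\le N,
\]
and every $x\in B$ satisfies $\operatorname{inv}(x)=k$, $\zeta(x)=z$ and $\mu(x)\le e^{-\eta N+2N^{0.6}}$.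
\end{lemma}

\begin{proof}
We compute three expectations and apply \eqref{eq:mcd} to each.

\emph{Inversions.} Let $F(s,t)=q(s)(1-q(t))$. By independence, $\mathbb E\operatorname{inv}=\sum_{i<j}F(\frac iN,\frac jN)$. The grid of mesh $1/N$ cuts the triangle $0\le s<t\le1$ into the squares $[\frac{i-1}N,\frac iN]\times[\frac{j-1}N,\frac jN]$ with $i<j$, and $N$ small triangles of total area $1/(2N)$. On such a square $F$ differs from $F(\frac iN,\frac jN)$ by at most $2K/N$, since $|F(s,t)-F(s',t')|\le K|s-s'|+K|t-t'|$. There are fewer than $N^2/2$ squares and $0\le F\le1$, so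
\[
|\mathbb E\operatorname{inv}-\alpha N^2|\le \frac{N^2}2\cdot\frac{2K}N+N^2\cdot\frac1{2N}=(K+\tfrac12)N .
\]
A position lies in $N-1$ pairs, so changing one letter changes $\operatorname{inv}$ by at most $N$. By \eqref{eq:mcd} with $\tau=N^{1.6}$, outside an event of probability $2e^{-2N^{0.2}}$ we have $|\operatorname{inv}(x)-\alpha N^2|\le N^{1.6}+(K+\frac12)N\le2N^{1.6}$.

\emph{Zeros.} We have $\mathbb E\zeta=\sum_i(1-q_i)\ge\delta N$, and one letter changes $\zeta$ by $1$. With $\tau=\delta N/2$, we get $\zeta(x)\ge\delta N/2$ outside an event of probability $2e^{-\delta^2N/2}$.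

\emph{Measure of a word.} The function $f(x)=-\ln\mu(x)$ is a sum of $N$ terms, the $i$th being $-\ln q_i$ if $x_i=1$ and $-\ln(1-q_i)$ if $x_i=0$. Hence $\mathbb Ef=\sum_ih(q_i)$. Put $c_0=\ln(1/\delta)>0$. On $[\delta,1-\delta]$ we have $|h'(s)|=|\ln\frac{1-s}s|\le c_0$, so $h\circ q$ is Lipschitz with constant $c_0K$, and comparing $h(q_i)$ with $N\int_{(i-1)/N}^{i/N}h(q(t))\,dt$ gives $|\mathbb Ef-\eta N|\le c_0K$. Changing $x_i$ changes $f$ by $|\ln\frac{1-q_i}{q_i}|\le c_0$. With $\tau=N^{0.6}$, we get $f(x)\ge\eta N-c_0K-N^{0.6}\ge\eta N-2N^{0.6}$ outside an event of probability $2e^{-2N^{0.2}/c_0^2}$.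

The three exceptional probabilities tend to $0$, so the set $B_0$ of words satisfying all three bounds has $\mu(B_0)\ge\frac12$ for large $N$. Since $0\le\operatorname{inv}(x)\le\binom N2$ and $0\le\zeta(x)\le N$, the pair $(\operatorname{inv}(x),\zeta(x))$ takes at most $N^2(N+1)\le2N^3$ values. Some value $(k,z)$ is therefore taken on a subset $B\subseteq B_0$ with $\mu(B)\ge1/(4N^3)$. As $B$ is nonempty, $k$ and $z$ satisfy the stated bounds.
\end{proof}

By \eqref{eq:concat}, the number $c$ of ones in the prefix adjusts the size in steps of $z$, and $\operatorname{inv}(u)$ must supply the remainder. A few zeros in $u$ make this possible.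

\begin{lemma}\label{lem:prefix}
If $0\le r\le cd$, there is a word $u$ with $c$ ones, $d$ zeros and $\operatorname{inv}(u)=r$.
\end{lemma}

\begin{proof}
Start from $0^d1^c$, which has no inversions. A word with $c$ ones and $d$ zeros other than $1^c0^d$ contains adjacent letters $01$, and replacing them by $10$ creates exactly one new inversion and destroys none. Repeating this we reach $1^c0^d$, which has $cd$ inversions, through every intermediate value.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The length $N$.} A prefix can only add inversions, so $N$ must be chosen with $k$ safely below $n$. We leave a margin $N^{1.7}$: it dominates the uncertainty $2N^{1.6}$ in $k$, and it is small enough to be filled by about $N^{0.7}$ ones. Given a large $n$, let $N$ be the largest integer with $\alpha N^2+N^{1.7}\le n$. Then $N\to\infty$ as $n\to\infty$, and by maximality $n<\alpha(N+1)^2+(N+1)^{1.7}=\alpha N^2+N^{1.7}+O(N)$. Thus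
\begin{equation}\label{eq:N}
n=\alpha N^2+N^{1.7}+O(N),\qquad N=(1+o(1))\sqrt{n/\alpha}.
\end{equation}
Take $k$, $z$, $B$ from Lemma~\ref{lem:typical}.

\emph{The prefix.} By \eqref{eq:N}, $n-k=N^{1.7}+O(N^{1.6})$, so $\frac34N^{1.7}\le n-k\le2N^{1.7}$ for large $N$. Divide with remainder: $n-k=cz+r$ with $0\le r<z$. From $\frac12\delta N\le z\le N$ we get
\[
\tfrac12N^{0.7}\le\tfrac34N^{0.7}-1\le c\le\tfrac4\delta N^{0.7}.
\]
Let $d=\lceil N^{1/2}\rceil$. Then $cd\ge\frac12N^{1.2}\ge N>r$, so Lemma~\ref{lem:prefix} gives a word $u$ with $c$ ones, $d$ zeros and $\operatorname{inv}(u)=r$, and $|u|=c+d\le N^{0.8}$ for large $N$. For every $x\in B$, \eqref{eq:concat} gives $\operatorname{inv}(ux)=r+cz+k=n$, so $\lambda(ux)$ is a partition of $n$ by Lemma~\ref{lem:words}(a).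

\emph{Pigeonhole.} The word $u$ is now fixed. Apply Lemma~\ref{lem:few} to $u$ and $\mu$ to obtain $G$. The complement of $G$ has measure smaller than any power of $1/N$, so it removes little of $B$:
\[
\mu(B\cap G)\ge\frac1{4N^3}-e^{-(\ln N)^2}\ge\frac1{5N^3}
\]
for large $N$. Each word of $B$ has measure at most $e^{-\eta N+2N^{0.6}}$, hence $|B\cap G|\ge e^{\eta N-2N^{0.6}}/(5N^3)$. The words $ux$ with $x\in B\cap G$ have length at most $2N$, so by Lemma~\ref{lem:words}(b) they give at least $e^{\eta N-2N^{0.6}}/(10N^4)$ distinct partitions of $n$. By Lemma~\ref{lem:few} these have at most $e^{N/2+\rho(N)}$ distinct hook products. Some hook product is therefore shared by at least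
\[
\frac{e^{\eta N-2N^{0.6}}}{10N^4\,e^{N/2+\rho(N)}}=e^{(\eta-\frac12)N-o(N)}
\]
partitions of $n$, and by the hook length formula the corresponding characters have the same degree. So $\ln m(n)\ge(\eta-\frac12)N-o(N)$. Dividing by $\sqrt n$ and using $N/\sqrt n\to\alpha^{-1/2}$ completes the proof.
\end{proof}

\begin{remark}
The Lipschitz condition is used only to compare sums with integrals in Lemma~\ref{lem:typical}. The bound $\delta\le q\le1-\delta$ gives $\alpha>0$, bounds the influence of one letter on $\ln\mu(x)$, and gives $z\ge\delta N/2$, without which the prefix might need too many ones for Lemma~\ref{lem:few}. The theorem has content only when $\eta(q)>\frac12$, since $m(n)\ge1$.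
\end{remark}

\section{A linear profile}\label{sec:linear}

The constant profile maximizes the entropy, but not the ratio in Theorem~\ref{thm:main}. If ones tend to come late in the word, there are fewer inversions, so a given $n$ allows a longer word. For the profile $q(t)=\frac12+\beta(t-\frac12)$ with $0<\beta<1$, the computation below shows that $\alpha$ decreases linearly in $\beta$ while $\eta$ decreases only quadratically, so a small tilt is a gain.

\begin{proof}[Proof of Corollary~\ref{cor:order}]
Write $s'=s-\frac12$ and $t'=t-\frac12$. Then
\[
q(s)(1-q(t))=(\tfrac12+\beta s')(\tfrac12-\beta t')=\tfrac14-\tfrac\beta2(t-s)-\beta^2s't' .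
\]
Over the triangle $0\le s<t\le1$ we have $\iint(t-s)\,ds\,dt=\int_0^1\frac{t^2}2\,dt=\frac16$, and by symmetry $\iint s't'\,ds\,dt=\frac12\bigl(\int_0^1s'\,ds\bigr)^2=0$. Hence $\alpha=\frac18-\frac\beta{12}$.

For the entropy, let $|\omega|<1$. Then $h(\frac{1+\omega}2)=\ln2-\frac12g(\omega)$ with $g(\omega)=(1+\omega)\ln(1+\omega)+(1-\omega)\ln(1-\omega)$. Since $g(0)=0$ and $g'(\omega)=\ln(1+\omega)-\ln(1-\omega)=2\sum_{k\ge1}\frac{\omega^{2k-1}}{2k-1}$, we get
\[
h\Bigl(\frac{1+\omega}2\Bigr)=\ln2-\sum_{k\ge1}\frac{\omega^{2k}}{(2k-1)(2k)} .
\]
Our profile has $\omega=\beta(2t-1)$. The series converges uniformly for $|\omega|\le\beta$, and $\int_0^1(2t-1)^{2k}\,dt=\frac1{2k+1}$, so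
\[
\eta=\ln2-\sum_{k\ge1}\frac{\beta^{2k}}{(2k-1)(2k)(2k+1)} .
\]

Take $\beta=\frac15$. Then $\alpha=\frac18-\frac1{60}=\frac{13}{120}$, and $\sqrt\alpha<0.32915$ because $0.32915^2>0.108339>\frac{13}{120}$. The first two terms of the series are $\frac{0.04}6<0.006667$ and $\frac{0.0016}{60}<0.000027$, and the rest is at most $\frac1{210}\cdot\frac{\beta^6}{1-\beta^2}=\frac{0.000064}{210\cdot0.96}<10^{-6}$. Therefore
\[
\eta>0.693147-0.006667-0.000027-0.000001>0.68645,
\]
and $(\eta-\frac12)/\sqrt\alpha>0.18645/0.32915>0.566$. As this inequality is strict, Theorem~\ref{thm:main} gives $m(n)\ge e^{0.566\sqrt n}$ for all large $n$. For the upper bound, $S_n$ has only $p(n)$ irreducible characters, and $p(n)<e^{\pi\sqrt{2n/3}}$ by \cite[Theorem 14.5]{Apostol}.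
\end{proof}

\section{The alternating group}\label{sec:alt}

Let $n\ge2$ and let $\operatorname{sgn}$ be the sign character of $S_n$. If $\chi$ is an irreducible character of $S_n$, so is $\chi\cdot\operatorname{sgn}$; on partitions this corresponds to transposing the diagram. Since $1+\operatorname{sgn}$ equals $2$ on $A_n$ and $0$ off $A_n$, and $|A_n|=n!/2$, restrictions of characters $\chi,\varphi$ of $S_n$ satisfy
\begin{equation}\label{eq:res}
\langle\chi|_{A_n},\varphi|_{A_n}\rangle_{A_n}=\frac1{n!}\sum_{g\in S_n}(1+\operatorname{sgn}g)\,\chi(g)\overline{\varphi(g)}=\langle\chi,\varphi\rangle+\langle\chi\cdot\operatorname{sgn},\varphi\rangle .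
\end{equation}

\begin{proof}[Proof of Corollary~\ref{cor:alt}]
Let $\mathcal X$ be a set of $m(n)$ irreducible characters of $S_n$ with a common degree $f$.

Suppose first that at least half of the $\chi\in\mathcal X$ satisfy $\chi\cdot\operatorname{sgn}\ne\chi$. For such $\chi$, \eqref{eq:res} shows that $\chi|_{A_n}$ has norm $1$, so it is irreducible of degree $f$. Two such characters $\chi,\varphi$ with the same restriction have a nonzero inner product in \eqref{eq:res}, so $\varphi\in\{\chi,\chi\cdot\operatorname{sgn}\}$. Restriction is thus at most two-to-one on a set of at least $m(n)/2$ characters, and $A_n$ has at least $m(n)/4$ irreducible characters of degree $f$.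

Otherwise at least half of the $\chi\in\mathcal X$ satisfy $\chi\cdot\operatorname{sgn}=\chi$. For such $\chi$, the inner product of $\chi|_{A_n}$ with itself is $2$, so $\chi|_{A_n}=\psi_1+\psi_2$ with distinct irreducible $\psi_1,\psi_2$. By Frobenius reciprocity $\chi$ is a constituent of the character induced from $\psi_i$, which has degree $2\psi_i(1)$. So $\psi_i(1)\ge f/2$ for $i=1,2$, and since the two degrees add up to $f$, both equal $f/2$. For two different such characters $\chi,\varphi$ the inner product \eqref{eq:res} is $2\langle\chi,\varphi\rangle=0$, so their restrictions have no common constituent. Hence $A_n$ has at least $2\cdot m(n)/2=m(n)$ irreducible characters of degree $f/2$.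

In both cases the largest multiplicity is at least $m(n)/4$, and Corollary~\ref{cor:order} gives the numerical bound.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Apostol}
Apostol, \emph{Introduction to Analytic Number Theory}.

\bibitem{Craven}
David A Craven, \emph{Lower Bounds for Representation Growth}, arXiv:0910.0732 (2009).

\bibitem{McDiarmid}
McDiarmid, 1989.

\end{thebibliography}
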